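\title{A finitely presented solvable group that is not a limit of isolated groups}

\begin{abstract}
A finitely generated group is called isolated if it is an isolated point of the space of marked groups. We show that not every finitely generated solvable group is a limit of isolated groups. For every prime $p$ we construct a finitely presented group $G$, solvable of derived length $3$, and an element $z\neq 1$ of $G$ such that every quotient of $G$ in which $z$ survives has unsolvable word problem. The group simulates a counter machine inside an abelian normal subgroup. Derived length $3$ is the smallest possible, and the construction gives a clopen Cantor set of marked solvable groups that contains no isolated group.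
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge 1$ and let $F_m$ be the free group on $y_1,\dots,y_m$. A \emph{marked group of rank $m$} is a pair $(G,S)$, where $G$ is a group and $S=(g_1,\dots,g_m)$ is an $m$-tuple that generates $G$; two such pairs are identified when $g_i\mapsto g_i'$ extends to an isomorphism. Equivalently, a marked group is a normal subgroup $R\trianglelefteq F_m$, the kernel of $y_i\mapsto g_i$. The \emph{space of marked groups} $\mathcal G_m$ is the set of normal subgroups of $F_m$, with the topology induced from the product topology on $\{0,1\}^{F_m}$. It is compact, metrizable and totally disconnected, and the sets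
\[
\{R' : R'\cap B=R\cap B\}\qquad (B\subset F_m \text{ finite})
\]
form a basis of clopen neighborhoods of $R$. Thus two marked groups are close when they agree, for every word of a long finite list, on whether that word is trivial.

A finitely generated group $G$ is \emph{isolated} if, for some (equivalently, every) marking, it is an isolated point of $\mathcal G_m$: finitely many relations and finitely many inequalities single it out among all marked groups of rank $m$. This happens exactly when $G$ is finitely presented and \emph{finitely discriminable}, meaning that there is a finite set $E\subset G\setminus\{1\}$ that meets every nontrivial normal subgroup of $G$ (Lemma~\ref{lem:isolated}). A finite group is isolated: take $E=G\setminus\{1\}$. A finitely generated group $G$ is a \emph{limit of isolated groups} if, for some (equivalently, every) marking $S$, the point $(G,S)$ lies in the closure of the set of marked isolated groups in $\mathcal G_m$. For $m=1$ the space consists of the subgroups $n\mathbb Z$ of $\mathbb Z$; the finite cyclic groups are its isolated points, and they converge to $\mathbb Z$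 as $n\to\infty$. The following question is posed in \cite{CGP}.

\medskip
\noindent\textbf{Question.} \emph{Is every finitely generated solvable group a limit of isolated groups?}
\medskip

Two observations suggest the answer yes. First, a finitely generated residually finite group is a limit of finite groups (Lemma~\ref{lem:rf}), and finitely generated metabelian groups are residually finite \cite{Hall}; so the answer is yes in derived length at most $2$. Second, half of the characterization of isolated groups can always be achieved. Given $R\in\mathcal G_m$ and a finite set $B\subset F_m$, Zorn's lemma provides a normal subgroup $R'\supset R$ that is maximal among those disjoint from $B\setminus R$. Then $R'\cap B=R\cap B$, and the image of $B\setminus R$ discriminates $F_m/R'$. So every marked group is a limit of finitely discriminable quotients of itself, and these are solvable if the group is. Only finite presentation is missing.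

The answer is nevertheless no.

\begin{theorem}\label{thm:main}
For every prime $p$ there are a finitely presented group $G$ and an element $z\in G\setminus\{1\}$ such that
\begin{enumerate}
\item[(1)] $G=V\rtimes H$ with $V$ abelian and $H$ metabelian, so that $G$ is solvable of derived length at most $3$;
\item[(2)] every quotient of $G$ in which the image of $z$ is nontrivial has unsolvable word problem.
\end{enumerate}
Consequently $G$ is not a limit of isolated groups.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Every finitely generated solvable group of derived length at most $2$, and more generally every finitely generated abelian-by-polycyclic group, is a limit of finite, hence isolated, groups. The group $G$ of Theorem~\ref{thm:main} has derived length exactly $3$.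
\item[(b)] The group $G$ can be taken nilpotent-by-abelian: it has a normal subgroup $L$, nilpotent of class at most $5$ and of exponent dividing $p^2$, with $G/L\cong\mathbb Z^8$.
\item[(c)] There is $m_0$ such that for all $m\ge m_0$ there is a clopen subset $\mathcal U\subset\mathcal G_m$, homeomorphic to the Cantor set, all of whose members are solvable of derived length exactly $3$, and which contains no isolated group, no residually finite group and no group with solvable word problem. Hence $2^{\aleph_0}$ pairwise non-isomorphic finitely generated solvable groups of derived length $3$ are not limits of isolated groups, nor of groups with solvable word problem.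
\end{enumerate}
\end{theorem}

The obstruction is the word problem. Isolated groups have solvable word problem, and every marked group close enough to a finitely presented group $G$ is a quotient of $G$ in which a given element $z\ne1$ survives (Section~\ref{sec:nbhd}). It would not be enough for $G$ itself to have unsolvable word problem, since the approximating groups may be proper quotients. We therefore take two recursively inseparable sets $A_0,A_1\subset\mathbb N$ and build words $w_n$, computable from $n$, with $w_n=1$ in $G$ for $n\in A_0$ and $w_n=z$ in $G$ for $n\in A_1$. These equalities pass to quotients, and a solution of the word problem in a quotient where $z$ survives would separate $A_0$ from $A_1$.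

Section~\ref{sec:machine} turns a counter machine into a partial map that is affine on residue classes. Section~\ref{sec:toy} shows, on a machine with three states, how finitely many module relations simulate such a map. Section~\ref{sec:presentation} gives the presentation of $G$; then we prove that $G$ is solvable (Section~\ref{sec:solvable}), that it simulates the machine (Section~\ref{sec:simulation}) and that $z\neq1$ (Section~\ref{sec:model}). The theorems follow in Section~\ref{sec:proofs}.

\medskip
\noindent\textbf{Conventions.} We write $a^b=b^{-1}ab$, $[a,b]=a^{-1}a^b$ and $[a,b,c]=[[a,b],c]$. An abelian normal subgroup $V$ is written additively, as a right module under $v\cdot h=h^{-1}vh$; then $[v,h]=v(h-1)$. An element \emph{survives} in a quotient if its image is nontrivial.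

\section{Isolated groups and neighborhoods of finitely presented groups}\label{sec:nbhd}

A finitely generated group has \emph{solvable word problem} if the set of words in the generators that represent $1$ is recursive. Like finite presentability, this does not depend on the finite generating set.

\begin{lemma}\label{lem:isolated}
A point $R\in\mathcal G_m$ is isolated if and only if $F_m/R$ is finitely presented and finitely discriminable. In that case $F_m/R$ has solvable word problem.
\end{lemma}

\begin{proof}
A basic neighborhood of $R$ has the form $\mathcal V=\{R': B_+\subset R',\ B_-\cap R'=\emptyset\}$ with $B_+\subset R$ and $B_-\subset F_m\setminus R$ finite. Suppose $\mathcal V=\{R\}$. The normal closure of $B_+$ lies in $R$, hence belongs to $\mathcal V$, hence equals $R$. A normal subgroup $R'\supsetneq R$ contains $B_+$ and is not in $\mathcal V$, so it meets $B_-$; thus the image of $B_-$ discriminates $F_m/R$. Conversely, if $R$ is the normal closure of $B_+$ and the image of $B_-$ discriminates $F_m/R$, then any $R'\in\mathcal V$ contains $R$, and $R'/R$ misses the discriminating set,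 so $R'=R$.

To decide whether a word $w$ lies in $R$, enumerate the normal closure of $B_+$ in search of $w$, and at the same time enumerate the normal closure of $B_+\cup\{w\}$ in search of an element of $B_-$. The first search succeeds exactly when $w\in R$, the second exactly when $w\notin R$.
\end{proof}

Recall that a group is \emph{residually finite} if each nontrivial element survives in some finite quotient; equivalently, each finite set of nontrivial elements is avoided by some normal subgroup of finite index.

\begin{lemma}\label{lem:rf}
A finitely generated residually finite group is, for every marking, a limit of finite groups.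
\end{lemma}

\begin{proof}
Let $F_m/R$ be residually finite and $B\subset F_m$ finite. There is a normal subgroup $R'\supset R$ of finite index in $F_m$ that avoids $B\setminus R$. Then $R'\cap B=R\cap B$.
\end{proof}

\begin{lemma}\label{lem:nbhd}
Let $G$ be a finitely presented group, $z\in G$, and $\Gamma$ a quotient of $G$ in which $z$ survives. For every marking $S$ of $\Gamma$, of rank $m$ say, the point $(\Gamma,S)$ has a clopen neighborhood $\mathcal U\subset\mathcal G_m$ all of whose members are quotients of $G$ in which $z$ survives.
\end{lemma}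

\begin{proof}
Let $G=\langle a_1,\dots,a_l\mid r_1,\dots,r_d\rangle$, and let $z(a)$ be a word for $z$. Choose $v_1,\dots,v_l\in F_m$ that represent the images of $a_1,\dots,a_l$ in $\Gamma$, and words $u_1(a),\dots,u_m(a)$ whose images in $\Gamma$ are the entries of $S$. Let $\mathcal U$ be the set of $R'\in\mathcal G_m$ that contain all $r_i(v)$ and all $y_i^{-1}u_i(v)$ and do not contain $z(v)$. It is defined by finitely many membership conditions, so it is clopen, and it contains $(\Gamma,S)$. For $R'\in\mathcal U$ the assignment $a_j\mapsto v_jR'$ defines a homomorphism $G\to F_m/R'$; it is onto because each $y_iR'$ is in the image, and it sends $z$ to $z(v)R'\ne1$.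
\end{proof}

\section{A counter machine as a piecewise affine map}\label{sec:machine}

Let $\varphi_0,\varphi_1,\dots$ be a standard enumeration of the partial recursive functions on $\mathbb N=\{0,1,2,\dots\}$, and put
\[
A_0=\{n:\varphi_n(n)=0\},\qquad A_1=\{n:\varphi_n(n)=1\}.
\]
These sets are disjoint, recursively enumerable and \emph{recursively inseparable}: no recursive set contains $A_0$ and misses $A_1$ \cite{Rogers}. Indeed, if $Y$ were such a set and $\varphi_n$ its characteristic function, then $n\in Y$ would give $n\in A_1$, and $n\notin Y$ would give $n\in A_0\subset Y$. Let $\psi$ be the partial recursive function equal to $0$ on $A_0$, to $1$ on $A_1$, and undefined elsewhere.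

A \emph{counter machine} has a finite set $\Xi$ of states, an initial state $q_{\mathrm{in}}$, and $k$ counters that hold numbers $a_1,\dots,a_k\in\mathbb N$. Some states are terminal; each other state $q$ carries exactly one instruction, of one of two kinds:
\begin{itemize}
\item $\mathrm{inc}_j$: increase counter $j$ by one and go to a state $q'$;
\item $\mathrm{dec}_j$: if counter $j$ is $0$ go to a state $q'$; otherwise decrease it by one and go to a state $q''$.
\end{itemize}
Every partial recursive function is computed by a counter machine \cite{Minsky,SS}. So there is a machine which, started at $q_{\mathrm{in}}$ with counters $(n,0,\dots,0)$, reaches a terminal state with $\psi(n)$ in a designated output counter whenever $n\in A_0\cup A_1$. We modify its ending. Add states $u^\varepsilon_1,\dots,u^\varepsilon_k$ and $u^\varepsilon_{k+1}=h_\varepsilon$ for $\varepsilon\in\{0,1\}$. Each old terminal state now carries the instruction $\mathrm{dec}$ on the output counter, with $q'=u^0_1$ and $q''=u^1_1$. For $j\le k$ the state $u^\varepsilon_j$ carries $\mathrm{dec}_j$ with $q'=u^\varepsilon_{j+1}$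 and $q''=u^\varepsilon_j$, so it clears counter $j$. The states $h_0\neq h_1$ are terminal. The new machine, which we fix from now on, started at $q_{\mathrm{in}}$ with counters $(n,0,\dots,0)$, reaches $h_\varepsilon$ with all counters $0$ if $n\in A_\varepsilon$.

Let $\ell_1=2,\ell_2,\dots,\ell_k$ be distinct primes, and encode the counters by $N=\ell_1^{a_1}\cdots\ell_k^{a_k}$. Then $\mathrm{inc}_j$ multiplies $N$ by $\ell_j$, and $\mathrm{dec}_j$ divides $N$ by $\ell_j$ if $\ell_j\mid N$ and leaves it unchanged otherwise. So a step is an affine map on each residue class modulo a number $P_q$. Put $P_q=1$ if $q$ is terminal or carries some $\mathrm{inc}_j$, and $P_q=\ell_j$ if $q$ carries $\mathrm{dec}_j$. A \emph{rule} is a pair $\rho=(q,r)$ with $q$ non-terminal and $0\le r<P_q$. To it we attach integers $P_\rho,b_\rho$ and a target state $t(\rho)$: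
\[
\begin{array}{l|ccc}
 & P_\rho & b_\rho & t(\rho)\\ \hline
q \text{ carries } \mathrm{inc}_j,\ r=0 & \ell_j & 0 & q'\\
q \text{ carries } \mathrm{dec}_j,\ r=0 & 1 & 0 & q''\\
q \text{ carries } \mathrm{dec}_j,\ 0<r<\ell_j & \ell_j & r & q'
\end{array}
\]
In state $q$ with code $N=P_qn+r$, the machine passes to state $t(\rho)$ with code $P_\rho n+b_\rho$. For every rule $\rho=(q,r)$,
\begin{equation}\label{eq:ineq}
0\le r<P_q,\qquad 0\le b_\rho<P_\rho .
\end{equation}

Let $\Lambda$ be the finite set of all states and all rules; its elements are called \emph{letters}, and each letter $\lambda$ has a \emph{modulus} $P_\lambda\ge1$. A \emph{configuration} is a pair $(\lambda;N)\in\Lambda\times\mathbb Z$; here $N$ is any integer, not necessarily a code. We cut each step of the machine in two and define a partial map $T$ on configurations by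
\[
T(q;P_qn+r)=(\rho;P_\rho n+b_\rho),\qquad T(\rho;N)=(t(\rho);N)\qquad(\rho=(q,r),\ n,N\in\mathbb Z),
\]
with $T$ undefined on $(q;N)$ for $q$ terminal. Let $\approx$ be the equivalence relation generated by $\xi\approx T\xi$.

\begin{lemma}\label{lem:machine}
If $n\in A_\varepsilon$ then some power of $T$ sends $(q_{\mathrm{in}};2^n)$ to $(h_\varepsilon;1)$. Moreover $(h_0;1)\not\approx(h_1;1)$.
\end{lemma}

\begin{proof}
The first assertion holds because $T^2$ performs one step of the machine on codes. For the second, say that $\xi$ and $\xi'$ \emph{merge} if $T^i\xi=T^j\xi'$ for some $i,j\ge0$. Since $T$ is a partial function, merging is transitive: if $T^i\xi=T^j\xi'$ and $T^{i'}\xi'=T^{j'}\xi''$ with, say, $j\le i'$, then $T^{i+i'-j}\xi=T^{j'}\xi''$. So $\approx$ is the merging relation. Two distinct points at which $T$ is undefined do not merge.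
\end{proof}

This is the only place where we use that the machine is deterministic.

\section{The simulation on a machine with three states}\label{sec:toy}

We look for a module with elements $\chi(\lambda;N)$, one for each configuration, such that finitely many relations force $\chi(\xi)=\chi(T\xi)$ for all $\xi$ and do not force $\chi(h_0;1)=\chi(h_1;1)$. In this section we ignore finite presentation of the group and work with the smallest machine that makes a decision. It has one counter and the states $q,h_0,h_1$, where $q$ carries $\mathrm{dec}_1$ with $q'=h_0$ and $q''=h_1$. There are two rules $\rho_0=(q,0)$ and $\rho_1=(q,1)$, the moduli are $P_q=P_{\rho_1}=2$ and $P_{\rho_0}=P_{h_0}=P_{h_1}=1$, and $T$ acts by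
\[
(q;2n)\mapsto(\rho_0;n)\mapsto(h_1;n),\qquad (q;2n+1)\mapsto(\rho_1;2n+1)\mapsto(h_0;2n+1).
\]

Take one module generator $e_\lambda$ for each letter and an operator $x_1$, and let $e_\lambda x_1^N$ stand for $(\lambda;N)$. The rule $\rho_0$ asks for the infinitely many identities $e_qx_1^{2n}=e_{\rho_0}x_1^n$. They follow from the case $n=0$ if there is an operator $x_3$, commuting with $x_1$, that acts on each $e_\lambda$ as $x_1^{P_\lambda}$: apply $x_3^n$ to $e_q=e_{\rho_0}$. But we can also apply $x_1$ to $e_q=e_{\rho_0}$, and this identifies $(q;1)$ with $(\rho_0;1)$, hence $(h_0;1)$ with $(h_1;1)$. The relation must be imposed at a place where $x_3$ acts and $x_1$ no longer does.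

Such a place is created by a unipotent operator. On the free $\mathbb F_p[\tau^{\pm1}]$-module with basis $f_1,f_0$ let $x$ and $c$ fix $f_0$ and act by $f_1x=\tau f_1$, $f_1c=f_1+f_0$. Then
\[
f_1x^N(c-1)=\tau^Nf_0 .
\]
This element remembers $N$, and $x$ fixes it. We say that $c-1$ \emph{freezes} $x$.

So let $x_1,c_1,x_3,c_3$ be operators such that those with different indices commute, put $\chi(\lambda;N)=e_\lambda x_1^N(c_1-1)(c_3-1)$, and impose
\begin{itemize}
\item[(a)] $e_\lambda x_3=e_\lambda x_1^{P_\lambda}$ for each letter $\lambda$;
\item[(b)] $e_q(c_1-1)=e_{\rho_0}(c_1-1)$ and $e_qx_1(c_1-1)=e_{\rho_1}x_1(c_1-1)$;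
\item[(c)] $e_{\rho_0}(c_3-1)=e_{h_1}(c_3-1)$ and $e_{\rho_1}(c_3-1)=e_{h_0}(c_3-1)$.
\end{itemize}
The run on input $1$, with code $2$, is the computation
\begin{align*}
\chi(q;2)&=e_qx_3(c_1-1)(c_3-1)=e_q(c_1-1)\,x_3(c_3-1)=e_{\rho_0}(c_1-1)\,x_3(c_3-1)\\
&=e_{\rho_0}x_1(c_1-1)(c_3-1)=e_{\rho_0}(c_3-1)\,x_1(c_1-1)=e_{h_1}(c_3-1)\,x_1(c_1-1)=\chi(h_1;1).
\end{align*}
The factor $c_3-1$ in (c) is as necessary as the factor $c_1-1$ in (b): the relation $e_{\rho_1}=e_{h_0}$ together with (a) would give $e_{h_0}x_1^2=e_{h_0}x_3=e_{h_0}x_1$, and $\chi(h_0;N)$ would not depend on $N$. This also explains why a step of the machine was cut in two. A letter carries a single modulus, whereas a state $q$ is left through a congruence modulo $P_q$ and entered through progressions of step $P_\rho$.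

It remains to see that (a)--(c) do not force $\chi(h_0;1)=\chi(h_1;1)$. Take the free module over $\mathbb F_p[\tau^{\pm1},\sigma^{\pm1}]$ with basis $f^\lambda_I$, $I\subset\{1,3\}$, where $I$ records the indices that are not yet frozen: if $1\in I$ then $f_I^\lambda x_1=\tau f_I^\lambda$ and $f_I^\lambda c_1=f_I^\lambda+f^\lambda_{I\setminus1}$, if $1\notin I$ then $x_1,c_1$ fix $f_I^\lambda$, and the same for the index $3$ with $\sigma$ in place of $\tau$. With $e_\lambda=f^\lambda_{\{1,3\}}$ we get $\chi(\lambda;N)=\tau^Nf^\lambda_\emptyset$. Relations (a)--(c) hold modulo the $\mathbb F_p$-span $W_0$ of the elements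
\begin{gather*}
(\sigma-\tau^{P_\lambda})\tau^i\sigma^jf_I^\lambda;\qquad \sigma^n(f_I^q-f_I^{\rho_0}),\ \ \sigma^n\tau(f_I^q-f_I^{\rho_1})\quad(I\subset\{3\});\\
\tau^n(f_I^{\rho_0}-f_I^{h_1}),\ \ \tau^n(f_I^{\rho_1}-f_I^{h_0})\quad(I\subset\{1\}).
\end{gather*}
The span $W_0$ is invariant under the four operators: on the second family $x_1,c_1$ act trivially, and on the third $x_3,c_3$ do. It is not stable under multiplication by $\tau$, and this is the point of the construction. The linear map that sends $\tau^i\sigma^jf^\lambda_\emptyset$ to the $\approx$-class of $(\lambda;i+P_\lambda j)$ and kills the $f_I^\lambda$-components for $I\neq\emptyset$ vanishes on $W_0$; for instance $\sigma^n(f_\emptyset^q-f_\emptyset^{\rho_0})$ goes to the class of $(q;2n)$ minus the class of $(\rho_0;n)$. It does not vanish on $\chi(h_1;1)-\chi(h_0;1)$.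

\section{The presentation of $G$}\label{sec:presentation}

To obtain a finitely presented solvable group from Section~\ref{sec:toy}, finitely many group relations must make the acting group metabelian and the normal closure of the $e_\lambda$ abelian. There are three difficulties.

\emph{The conjugates of $c$ by powers of $x$ must commute.} In the rank-two module, $c^{x^{-i}}$ sends $f_1$ to $f_1+\tau^if_0$. We add a generator $s$ that commutes with $x$ and is meant to multiply $f_1$ by $1+\tau$. Then $c^{s^{-1}}=c\,c^{x^{-1}}$, and conjugation by $s^{-1}$ propagates the single relation $[c,c^x]=1$ to all pairs of conjugates (Lemma~\ref{lem:H}).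

\emph{The conjugates of the $e_\lambda$ by the $x$'s and $s$'s must commute.} The same device works, through the relation $e^s=e\,e^x$ (Lemma~\ref{lem:commute}).

\emph{The conjugates of the $e_\lambda$ by the elements $c^v$, $v\in\langle x,s\rangle$, must commute.} We have $e^{c^v}=e\,[e,c^v]$ and $[e,c^v]=[e^{v^{-1}},c]^v$. If $v$ acts on $e$ like an element $v^*$ that commutes with $c$, then $[e,c^v]$ is a conjugate of the single element $[e,c]$ by $x$'s and $s$'s, and we are back to the previous case. So each index receives a twin: $2$ for $1$, and $4$ for $3$. The twin $x_2$ acts on $e$ as $x_1$ does, so it must be frozen too, by a generator $c_2$, whose conjugates are controlled by the twin index $1$. Once $c_1$ has been applied, the index $1$ is frozen and cannot serve as a twin, so the device cannot be used for $c_1$ and then for $c_2$. It does not have to be: $[e^{g_1g_2^{-1}},e']$ is conjugate to $[e^{g_1},e'^{\,g_2}]$, so we may let the indices $1,3$ act on the left entry and the indices $2,4$ on the right entry.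

Fix a prime $p$. The generators of $G$ are $c_\alpha,x_\alpha,s_\alpha$ for $\alpha\in\{1,2,3,4\}$ and $e_\lambda$ for $\lambda\in\Lambda$. Put $1^*=2$, $2^*=1$, $3^*=4$, $4^*=3$, and write $24$ for $\{2,4\}$, and so on. Let
\[
\mathcal I_1=\{1234,\,234,\,124,\,24\},\qquad \mathcal I_2=\{1234,\,134,\,123,\,13\},
\]
so that $2,4\in I$ for $I\in\mathcal I_1$ and $1,3\in J$ for $J\in\mathcal I_2$. Define words $f_{I,\lambda}$ for $I\in\mathcal I_1\cup\mathcal I_2$ by
\begin{gather*}
f_{1234,\lambda}=e_\lambda,\qquad f_{234,\lambda}=[e_\lambda,c_1],\qquad f_{124,\lambda}=[e_\lambda,c_3],\qquad f_{24,\lambda}=[e_\lambda,c_1,c_3],\\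
f_{134,\lambda}=[e_\lambda,c_2],\qquad f_{123,\lambda}=[e_\lambda,c_4],\qquad f_{13,\lambda}=[e_\lambda,c_2,c_4].
\end{gather*}
We call \emph{arrows} the six pairs $(I,\alpha)$ shown in Figure~\ref{fig:arrows}, namely $(1234,\alpha)$ for $\alpha=1,2,3,4$, $(234,3)$ and $(134,4)$. For each arrow, $f_{I\setminus\alpha,\lambda}=[f_{I,\lambda},c_\alpha]$ and $\alpha,\alpha^*\in I$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (r) at (0,0) {$1234$};
\node (a) at (-2.2,0.8) {$234$};
\node (b) at (-4.4,0.8) {$24$};
\node (c) at (-2.2,-0.8) {$124$};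
\node (d) at (2.2,0.8) {$134$};
\node (e) at (4.4,0.8) {$13$};
\node (g) at (2.2,-0.8) {$123$};
\draw[->] (r) -- node[above] {$c_1$} (a);
\draw[->] (a) -- node[above] {$c_3$} (b);
\draw[->] (r) -- node[below] {$c_3$} (c);
\draw[->] (r) -- node[above] {$c_2$} (d);
\draw[->] (d) -- node[above] {$c_4$} (e);
\draw[->] (r) -- node[below] {$c_4$} (g);
\end{tikzpicture}
\caption{The seven index sets $I$ and the six arrows. An arrow labeled $c_\alpha$ from $I$ to $I\setminus\alpha$ means $f_{I\setminus\alpha,\lambda}=[f_{I,\lambda},c_\alpha]$; its source $I$ contains both $\alpha$ and the twin index $\alpha^*$. The family $\mathcal I_1$ consists of $1234$ and the sets on its left, the family $\mathcal I_2$ of $1234$ and the sets on its right.}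
\label{fig:arrows}
\end{figure}

The defining relations of $G$, finite in number, are the following.
\begin{itemize}
\item[(H)] $c_\alpha^p=[x_\alpha,s_\alpha]=[c_\alpha,c_\alpha^{x_\alpha}]=1$ and $c_\alpha^{s_\alpha^{-1}}=c_\alpha c_\alpha^{x_\alpha^{-1}}$ for each $\alpha$; any two of the generators $c,x,s$ with different indices commute.
\item[(T1)] $f_{I,\lambda}$ commutes with $x_\alpha,s_\alpha,c_\alpha$ for $\alpha\notin I$.
\item[(T2)] $f_{I,\lambda}^{\,x_\alpha}=f_{I,\lambda}^{\,x_{\alpha^*}}$ and $f_{I,\lambda}^{\,s_\alpha}=f_{I,\lambda}^{\,s_{\alpha^*}}$ if $\alpha,\alpha^*\in I$.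
\item[(T3)] $f_{I,\lambda}^{\,s_\alpha}=f_{I,\lambda}\,f_{I,\lambda}^{\,x_\alpha}$ for $\alpha\in I$.
\item[(C)] $[f_{I,\lambda}^{\,x_2^ix_4^k},f_{J,\mu}]=1$ for $I\in\mathcal I_1$, $J\in\mathcal I_2$, $\lambda,\mu\in\Lambda$ and $i,k\in\{0,1\}$.
\item[(E)] $e_\lambda^p=1$ for $\lambda\in\Lambda$.
\item[(M1)] $e_\lambda^{\,x_3}=e_\lambda^{\,x_1^{P_\lambda}}$ for $\lambda\in\Lambda$.
\item[(M2)] $[e_q^{\,x_1^r},c_1,c_2]=[e_\rho^{\,x_1^{b_\rho}},c_1,c_2]$ for each rule $\rho=(q,r)$.
\item[(M3)] $[e_\rho,c_3,c_4]=[e_{t(\rho)},c_3,c_4]$ for each rule $\rho$.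
\end{itemize}
In (T1)--(T3), $I$ ranges over $\mathcal I_1\cup\mathcal I_2$ and $\lambda$ over $\Lambda$. Relations (H), (T1)--(T3) and (C) give solvability; (M1)--(M3) are the relations (a)--(c) of Section~\ref{sec:toy} with both twins frozen; (E) and $c_\alpha^p=1$ are needed only for the exponent in Theorem~\ref{thm:more}(b).

We use the following subgroups of $G$: $Q=\langle x_\alpha,s_\alpha:1\le\alpha\le4\rangle$, which is abelian by (H); $X=\langle x_1,\dots,x_4\rangle$; $C_\alpha=\langle c_\alpha^v:v\in\langle x_\alpha,s_\alpha\rangle\rangle$; $H=\langle c_\alpha,x_\alpha,s_\alpha:1\le\alpha\le4\rangle$; and $V$, the normal closure of the $e_\lambda$. Each $C_\alpha$ is normal in $H$, being normalized by $c_\alpha,x_\alpha,s_\alpha$ and centralized by the generators with other indices. Hence $M=C_1C_2C_3C_4$ is a normal subgroup of $H$, and $H=QM$.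

\section{$G$ is solvable}\label{sec:solvable}

\begin{lemma}\label{lem:H}
Each $C_\alpha$ is abelian of exponent dividing $p$. Hence $M$ is abelian of exponent dividing $p$, and $H$ is metabelian.
\end{lemma}

\begin{proof}
Drop the index $\alpha$ and put $c_{(i)}=c^{x^{-i}}$ for $i\in\mathbb Z$. Conjugating (H) by powers of $x$, which commute with $s$, gives $c_{(i)}^{s^{-1}}=c_{(i)}c_{(i+1)}$ and $[c_{(i)},c_{(i+1)}]=1$. Let $n\ge1$ and suppose that $c_{(i)},c_{(j)}$ commute whenever $|i-j|\le n$. Conjugating $[c_{(0)},c_{(n)}]=1$ by $s^{-1}$ gives $[c_{(0)}c_{(1)},c_{(n)}c_{(n+1)}]=1$. Both $c_{(0)}$ and $c_{(1)}$ commute with $c_{(n)}$, so $c_{(0)}c_{(1)}$ commutes with $c_{(n+1)}$. Since $c_{(1)}$ commutes with $c_{(n+1)}$, so does $c_{(0)}$. Conjugating by powers of $x$ completes the induction. Thus $C^0=\langle c_{(i)}:i\in\mathbb Z\rangle$ is abelian of exponent dividing $p$, and $(C^0)^{s^{-1}}\subset C^0$. The groups $(C^0)^{s^b}$, $b\in\mathbb Z$, therefore form an increasing chain, and their union is abelian of exponent dividing $p$. It contains every $c^{x^as^b}$, hence $C$. Finally, $C_\alpha$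 and $C_\beta$ commute for $\alpha\neq\beta$, and $H/M$ is a quotient of $Q$.
\end{proof}

For $\nu=1,2$ let $D_\nu$ be the subgroup generated by the elements $f_{I,\lambda}^{\,u}$ with $I\in\mathcal I_\nu$, $\lambda\in\Lambda$, $u\in Q$. It is normalized by $Q$.

\begin{lemma}\label{lem:commute}
The subgroups $D_1$ and $D_2$ commute.
\end{lemma}

\begin{proof}
Fix $a=f_{I,\lambda}$ with $I\in\mathcal I_1$ and $b=f_{J,\mu}$ with $J\in\mathcal I_2$. We must show that $[a^u,b^{u'}]=1$ for $u,u'\in Q$. We first treat conjugation by $X$, one pair of twins at a time.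

\emph{Claim.} Let $(\alpha,\beta)$ be $(1,2)$ or $(3,4)$, so that $\alpha\in J$ and $\beta\in I$. Let $w\in X$ and $a_i=a^{wx_\beta^i}$. If $a_0$ and $a_1$ commute with $b$, then $a_i$ commutes with $b$ for all $i\in\mathbb Z$.

If $\beta\notin J$, then $x_\beta$ centralizes $b$ by (T1) and conjugates $a_i$ to $a_{i+1}$, and the claim follows. If $\beta\in J$ and $\alpha\notin I$, then $x_\beta x_\alpha^{-1}$ centralizes $b$ by (T2) and conjugates $a_i$ to $a_{i+1}$, because $x_\alpha$ centralizes $a$ by (T1); again the claim follows.

In the remaining case $\alpha,\beta\in I\cap J$. Put $b'=b^{x_\beta}$. By (T3) and (T2), $a_i^{s_\alpha}=a_ia_{i+1}$ and $b^{s_\alpha}=bb'$. Call $i$ \emph{good} if $[a_i,b]=1$. Then $[a_i,b']=1$ if and only if $i-1$ is good, and if $i$ is good, conjugation by $s_\alpha$ gives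
\begin{equation}\label{eq:prop}
[a_ia_{i+1},\,bb']=1 .
\end{equation}
Suppose $i-1$ and $i$ are good. Then $a_i$ commutes with $b$ and $b'$, so by \eqref{eq:prop} $a_{i+1}$ commutes with $bb'$. It commutes with $b'$ since $i$ is good, hence with $b$: so $i+1$ is good. Suppose $i$ and $i+1$ are good. Then $a_{i+1}$ commutes with $b$ and $b'$, so by \eqref{eq:prop} $a_i$ commutes with $bb'$. It commutes with $b$, hence with $b'$: so $i-1$ is good. The claim follows by induction in both directions.

Apply the claim with $(\alpha,\beta)=(1,2)$ and $w=x_4^k$, $k\in\{0,1\}$; its hypothesis is (C). Then apply it with $(\alpha,\beta)=(3,4)$ and $w=x_2^i$, $i\in\mathbb Z$. We find that $a^{x_2^ix_4^k}$ commutes with $b$ for all $i,k\in\mathbb Z$. By (T1) or (T2), one of $x_1$, $x_1x_2^{-1}$ centralizes $a$, and one of $x_3$, $x_3x_4^{-1}$ does; so every $a^w$ with $w\in X$ is of the form $a^{x_2^ix_4^k}$. Since $[a^w,b^{w'}]$ is conjugate to $[a^{ww'^{-1}},b]$, the subgroups $D_a=\langle a^w:w\in X\rangle$ and $D_b=\langle b^w:w\in X\rangle$ commute.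

By (T1) and (T3), $a^{s_\alpha}$ is $a$ or $a\,a^{x_\alpha}$, so $D_a^{s_\alpha}\subset D_a$ for each $\alpha$; the same relations give $D_b^{s_\alpha}\subset D_b$. Given $u,u'\in Q$, put $s=s_1s_2s_3s_4$ and choose $n$ so large that $us^n$ and $u's^n$ are products of an element of $X$ and nonnegative powers of the $s_\alpha$. Then $a^{us^n}\in D_a$ and $b^{u's^n}\in D_b$ commute, hence so do $a^u$ and $b^{u'}$.
\end{proof}

The next lemma is where the twins do their work: it describes the action of the whole group $C_\alpha$ in terms of $Q$-conjugates of one element.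

\begin{lemma}\label{lem:arrow}
Let $(I,\alpha)$ be an arrow, $\lambda\in\Lambda$, $f=f_{I,\lambda}$, $f'=f_{I\setminus\alpha,\lambda}$ and $D=\langle f'^{\,u}:u\in Q\rangle$. Then $C_\alpha$ centralizes $D$, and $f^g\in fD$ for every $g\in C_\alpha$.
\end{lemma}

\begin{proof}
By (T1), $\langle c_\alpha,x_\alpha,s_\alpha\rangle$ centralizes $f'$, so $C_\alpha$ does. As $Q$ normalizes $C_\alpha$, the group $C_\alpha$ centralizes each $f'^{\,u}$.

Let $v=x_\alpha^is_\alpha^j$ and $v^*=x_{\alpha^*}^is_{\alpha^*}^j$. Since $\alpha,\alpha^*\in I$, relation (T2) says that $x_\alpha x_{\alpha^*}^{-1}$ and $s_\alpha s_{\alpha^*}^{-1}$ centralize $f$, so $f^{v^{-1}}=f^{(v^*)^{-1}}$. Since $v^*$ commutes with $c_\alpha$,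
\[
[f,c_\alpha^v]=[f^{v^{-1}},c_\alpha]^v=[f^{(v^*)^{-1}},c_\alpha]^v=[f,c_\alpha]^{(v^*)^{-1}v}=f'^{\,(v^*)^{-1}v}\in D .
\]
So for $y=c_\alpha^v$ we have $f^y=fd$ with $d\in D$, and, as $y$ centralizes $d$, also $f^{y^{-1}}=fd^{-1}$. If $f^g=fd'$ with $d'\in D$, then $f^{gy^{\pm1}}=fd^{\pm1}d'$. Induction on the length of $g$ as a product of such $y^{\pm1}$ ends the proof.
\end{proof}

\begin{proposition}\label{prop:solvable}
The group $V$ is abelian, $G=V\rtimes H$, and $H$ is the group presented by the generators $c_\alpha,x_\alpha,s_\alpha$ and the relations \emph{(H)}. In particular $G$ is solvable of derived length at most $3$.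
\end{proposition}

\begin{proof}
We first show that
\begin{equation}\label{eq:D}
e_\lambda^{\,g}\in D_1\quad(g\in C_1C_3),\qquad e_\lambda^{\,g}\in D_2\quad(g\in C_2C_4).
\end{equation}
Let $(\nu,\alpha,\beta)$ be $(1,1,3)$ or $(2,2,4)$ and $I_0=1234$. Then $(I_0,\alpha)$, $(I_0,\beta)$ and $(I_0\setminus\alpha,\beta)$ are arrows between members of $\mathcal I_\nu$. Let $g=g_\alpha g_\beta$ with $g_\alpha\in C_\alpha$, $g_\beta\in C_\beta$. By Lemma~\ref{lem:arrow}, $e_\lambda^{\,g_\alpha}=e_\lambda d$, where $d$ is a product of elements $(f'^{\,u})^{\pm1}$ with $f'=f_{I_0\setminus\alpha,\lambda}$, $u\in Q$. So $e_\lambda^{\,g}=e_\lambda^{\,g_\beta}d^{g_\beta}$. The lemma for $(I_0,\beta)$ gives $e_\lambda^{\,g_\beta}\in D_\nu$. The lemma for $(I_0\setminus\alpha,\beta)$ gives $(f'^{\,u})^{g_\beta}=(f'^{\,ug_\beta u^{-1}})^u\in D_\nu$, because $ug_\beta u^{-1}\in C_\beta$. This proves \eqref{eq:D}.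

The subgroup generated by the $e_\lambda^{\,h}$, $h\in H$, is normalized by all generators of $G$, so it is $V$. Since $H=QM$, it suffices to show that $[e_\lambda^{\,ug},e_\mu^{\,u'g'}]=1$ for $u,u'\in Q$ and $g,g'\in M$. As $M$ is abelian, $gg'^{-1}=g_1g_2^{-1}$ with $g_1\in C_1C_3$ and $g_2\in C_2C_4$. Conjugating the commutator by $g'^{-1}g_2$ gives $[e_\lambda^{\,ug_1},e_\mu^{\,u'g_2}]$. By \eqref{eq:D}, $e_\lambda^{\,ug_1}=(e_\lambda^{\,ug_1u^{-1}})^u\in D_1$ and $e_\mu^{\,u'g_2}=(e_\mu^{\,u'g_2u'^{-1}})^{u'}\in D_2$. These commute by Lemma~\ref{lem:commute}, so $V$ is abelian.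

Let $\tilde H$ be the group presented by (H). Sending every $e_\lambda$ to $1$ turns all relations other than (H) into trivial ones, so it defines a homomorphism $G\to\tilde H$ with kernel $V$, and the composite $\tilde H\to G\to\tilde H$ is the identity. Hence $\tilde H\cong H$ and $G=V\rtimes H$. By Lemma~\ref{lem:H}, $H$ is metabelian.
\end{proof}

\section{The machine inside $V$}\label{sec:simulation}

From now on $V$ is a right $\mathbb Z[H]$-module. Put $\omega_{12}=(c_1-1)(c_2-1)$ and $\omega_{34}=(c_3-1)(c_4-1)$. These elements of $\mathbb Z[H]$ commute with each other, $\omega_{12}$ commutes with $x_3$, and $\omega_{34}$ commutes with $x_1$. For a configuration $(\lambda;N)$ let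
\[
\chi(\lambda;N)=e_\lambda x_1^N\omega_{12}\omega_{34}=[e_\lambda^{\,x_1^N},c_1,c_2,c_3,c_4]\in V .
\]

\begin{lemma}\label{lem:sim}
$\chi(\xi)=\chi(T\xi)$ whenever $T\xi$ is defined.
\end{lemma}

\begin{proof}
By (M1), $x_3x_1^{-P_\lambda}$ fixes $e_\lambda$, so $e_\lambda x_3^n=e_\lambda x_1^{P_\lambda n}$ for all $n\in\mathbb Z$. Let $\rho=(q,r)$ be a rule. Relation (M2) reads $e_qx_1^r\omega_{12}=e_\rho x_1^{b_\rho}\omega_{12}$, so
\[
\chi(q;P_qn+r)=e_qx_1^r\omega_{12}\,x_3^n\omega_{34}=e_\rho x_1^{b_\rho}\omega_{12}\,x_3^n\omega_{34}=\chi(\rho;P_\rho n+b_\rho).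
\]
Relation (M3) reads $e_\rho\omega_{34}=e_{t(\rho)}\omega_{34}$, so
\[
\chi(\rho;N)=e_\rho\omega_{34}\,x_1^N\omega_{12}=e_{t(\rho)}\omega_{34}\,x_1^N\omega_{12}=\chi(t(\rho);N).\qedhere
\]
\end{proof}

Define
\[
z=\chi(h_1;1)-\chi(h_0;1),\qquad w_n=\chi(q_{\mathrm{in}};2^n)-\chi(h_0;1)\quad(n\in\mathbb N).
\]
A word for $w_n$ in the generators of $G$ can be computed from $n$. By Lemmas~\ref{lem:machine} and~\ref{lem:sim}, in multiplicative notation,
\begin{equation}\label{eq:wn}
w_n=1\ \text{ in } G\ \text{ for } n\in A_0,\qquad w_n=z\ \text{ in } G\ \text{ for } n\in A_1 .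
\end{equation}

\section{The element $z$ is nontrivial}\label{sec:model}

We map $G$ to a concrete group, modeled on the module of Section~\ref{sec:toy}. The new feature is that the generators $s_\alpha$ act invertibly, so $1+\tau$ and $1+\sigma$ must be inverted, and (M2), (M3) acquire consequences with denominators. We have to show that these do no harm.

\subsection*{The model}
Let
\[
K=\mathbb F_p[\tau^{\pm1},\sigma^{\pm1},(1+\tau)^{-1},(1+\sigma)^{-1}],
\]
with subrings $K_\tau=\mathbb F_p[\tau^{\pm1},(1+\tau)^{-1}]$ and $K_\sigma=\mathbb F_p[\sigma^{\pm1},(1+\sigma)^{-1}]$. Put $\tau_1=\tau_2=\tau$ and $\tau_3=\tau_4=\sigma$. Let $\bar V$ be the free $K$-module with basis $f_I^\lambda$, where $\lambda\in\Lambda$ and $I$ is now any subset of $\{1,2,3,4\}$. Define $K$-linear operators by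
\[
f_I^\lambda x_\alpha=\tau_\alpha f_I^\lambda,\qquad f_I^\lambda s_\alpha=(1+\tau_\alpha)f_I^\lambda,\qquad f_I^\lambda c_\alpha=f_I^\lambda+f^\lambda_{I\setminus\alpha}\qquad(\alpha\in I),
\]
and let $x_\alpha,s_\alpha,c_\alpha$ fix $f_I^\lambda$ if $\alpha\notin I$.

These operators satisfy (H), so they define a right action of $H$. Indeed, $\bar V$ is the tensor product over $K$ of $K^\Lambda$ and of four modules $Kf_1\oplus Kf_0$, the index $\alpha$ acting only on the $\alpha$-th of these, where $f_1$ stands for $\alpha\in I$ and $f_0$ for $\alpha\notin I$. So operators with different indices commute. On the $\alpha$-th factor all operators fix $f_0$, and $x_\alpha,s_\alpha$ are diagonal with unit entries. If $v\in\langle x_\alpha,s_\alpha\rangle$ acts by $f_1v=\theta f_1$, then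
\[
f_1c_\alpha^v=f_1v^{-1}c_\alpha v=\theta^{-1}(f_1+f_0)v=f_1+\theta^{-1}f_0 .
\]
Hence $c_\alpha^p=1$, the operators $c_\alpha$ and $c_\alpha^{x_\alpha}$ commute, and both $c_\alpha^{s_\alpha^{-1}}$ and $c_\alpha c_\alpha^{x_\alpha^{-1}}$ send $f_1$ to $f_1+(1+\tau_\alpha)f_0$.

Let $W\subset\bar V$ be the $\mathbb F_p$-span of the following elements:
\begin{itemize}
\item[(W1)] $(\sigma-\tau^{P_\lambda})\kappa f_I^\lambda$ with $\lambda\in\Lambda$, $\kappa\in K$, $I\subset\{1,2,3,4\}$;
\item[(W2)] $\eta\,(\tau^rf_I^{\,q}-\tau^{b_\rho}f_I^{\,\rho})$ with $\rho=(q,r)$ a rule, $\eta\in K_\sigma$, $I\subset\{3,4\}$;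
\item[(W3)] $\eta\,(f_I^{\,\rho}-f_I^{\,t(\rho)})$ with $\rho$ a rule, $\eta\in K_\tau$, $I\subset\{1,2\}$.
\end{itemize}
The span of each family is $H$-invariant. For (W1) this holds because the action is $K$-linear and preserves $\lambda$. On an element of (W2), the generators with index $1$ or $2$ act trivially; for $\alpha\in\{3,4\}$, the operators $x_\alpha^{\pm1},s_\alpha^{\pm1}$ multiply it by a unit of $K_\sigma$, and $c_\alpha^{\pm1}$ either fixes it or adds $\pm$ the element with the same $\rho,\eta$ and with $I\setminus\alpha$ in place of $I$. For (W3) the same holds with the pairs $\{1,2\}$ and $\{3,4\}$ exchanged and $K_\tau$ in place of $K_\sigma$.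

\begin{lemma}\label{lem:hom}
The assignment $e_\lambda\mapsto f^\lambda_{1234}+W$, with the identity on $H$, extends to a homomorphism $G\to(\bar V/W)\rtimes H$, which sends $\chi(\lambda;N)$ to $\tau^Nf^\lambda_\emptyset+W$.
\end{lemma}

\begin{proof}
Substitute $f^\lambda_{1234}$ for $e_\lambda$ in $\bar V\rtimes H$. Since $f_I^\lambda(c_\alpha-1)=f^\lambda_{I\setminus\alpha}$ for $\alpha\in I$, the word $f_{I,\lambda}$ takes the value $f_I^\lambda$. Then (T1) holds by definition of the action, (T2) because $\tau_\alpha=\tau_{\alpha^*}$, (T3) because $(1+\tau_\alpha)f_I^\lambda=f_I^\lambda+\tau_\alpha f_I^\lambda$, and (C), (E) because $\bar V$ is an $\mathbb F_p$-vector space. The differences of the two sides of (M1), (M2), (M3) are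
\[
(\sigma-\tau^{P_\lambda})f^\lambda_{1234},\qquad \tau^rf_{34}^{\,q}-\tau^{b_\rho}f_{34}^{\,\rho},\qquad f_{12}^{\,\rho}-f_{12}^{\,t(\rho)},
\]
which lie in $W$. Finally $f^\lambda_{1234}x_1^N\omega_{12}\omega_{34}=\tau^Nf_\emptyset^\lambda$.
\end{proof}

\subsection*{A linear map that vanishes on $W$}
As in Section~\ref{sec:toy}, we want to substitute $\sigma=\tau^{P_\lambda}$ in the coefficient of $f_\emptyset^\lambda$ and read each monomial $\tau^N$ as the class of $(\lambda;N)$. The substitution now produces rational functions, so we need a linear way to extract a Laurent polynomial. Let $O\subset\mathbb F_p(\tau)$ be the subspace of rational functions that are regular at $0$ and vanish at $\infty$, that is, the quotients $g_1/g_2$ of polynomials with $g_2(0)\ne0$ and $\deg g_1<\deg g_2$, together with $0$. Then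
\[
\mathbb F_p(\tau)=\mathbb F_p[\tau^{\pm1}]\oplus O .
\]
Indeed, subtracting from a rational function its principal part at $0$, and then the polynomial part given by Euclidean division, leaves an element of $O$; and a Laurent polynomial in $O$ is a polynomial that vanishes at $\infty$, hence is $0$. Let $\pi:\mathbb F_p(\tau)\to\mathbb F_p[\tau^{\pm1}]$ be the projection with kernel $O$.

For $\lambda\in\Lambda$, the substitution $\sigma\mapsto\tau^{P_\lambda}$ defines a ring homomorphism $K\to\mathbb F_p(\tau)$, $\kappa\mapsto\kappa(\tau,\tau^{P_\lambda})$, because $P_\lambda\ge1$ makes $1+\tau^{P_\lambda}$ nonzero. Let $U$ be the $\mathbb F_p$-vector space with basis the set of $\approx$-classes $[\lambda;N]$. Define an $\mathbb F_p$-linear map $\Phi:\bar V\to U$ by $\Phi(Kf_I^\lambda)=0$ for $I\neq\emptyset$ and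
\[
\Phi(\kappa f_\emptyset^\lambda)=\sum_N\beta_N\,[\lambda;N],\qquad\text{where}\quad \pi\bigl(\kappa(\tau,\tau^{P_\lambda})\bigr)=\sum_N\beta_N\tau^N .
\]

\begin{lemma}\label{lem:Phi}
$\Phi(W)=0$.
\end{lemma}

\begin{proof}
It suffices to treat the spanning elements with $I=\emptyset$. Those of type (W1) are killed by the substitution.

The ring $K_\sigma$ is spanned over $\mathbb F_p$ by the elements $\sigma^n$ ($n\in\mathbb Z$) and $(1+\sigma)^{-j}$ ($j\ge1$). Indeed, it is spanned by the $\sigma^n(1+\sigma)^{-j}$ with $n\in\mathbb Z$, $j\ge0$, and for $n\neq0$, $j\geq1$ we induct on $|n|+j$ with the identities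
\[
\frac{\sigma^n}{(1+\sigma)^j}=\frac{\sigma^{n-1}}{(1+\sigma)^{j-1}}-\frac{\sigma^{n-1}}{(1+\sigma)^j}\quad(n\ge1),\qquad
\frac{\sigma^n}{(1+\sigma)^j}=\frac{\sigma^{n}}{(1+\sigma)^{j-1}}-\frac{\sigma^{n+1}}{(1+\sigma)^j}\quad(n\le-1).
\]
The same holds for $K_\tau$. So in (W2) and (W3) we may take $\eta$ in these spanning sets.

Type (W2). For $\eta=\sigma^n$ the image is $[q;P_qn+r]-[\rho;P_\rho n+b_\rho]=0$. For $\eta=(1+\sigma)^{-j}$ the substitutions give $\tau^r(1+\tau^{P_q})^{-j}$ and $\tau^{b_\rho}(1+\tau^{P_\rho})^{-j}$. By \eqref{eq:ineq}, $0\le r<jP_q$ and $0\le b_\rho<jP_\rho$, so both functions lie in $O$, and the image is $0$.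

Type (W3). For $\eta=\tau^n$ the image is $[\rho;n]-[t(\rho);n]=0$. For $\eta=(1+\tau)^{-j}\in O$ both terms have image $0$.
\end{proof}

\begin{remark}
The inequalities \eqref{eq:ineq} are used only here, and $\Phi$ would not kill $W$ without them. For a rule $n\mapsto n+1$, with $P_q=P_\rho=1$, $r=0$, $b_\rho=1$, we have $\tau(1+\tau)^{-1}=1-(1+\tau)^{-1}$, so $\Phi\bigl((1+\sigma)^{-1}(f_\emptyset^{\,q}-\tau f_\emptyset^{\,\rho})\bigr)=-[\rho;0]\neq0$. The multiplicative encoding of the counters avoids such rules.
\end{remark}

\begin{proposition}\label{prop:z}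
$z\neq1$ in $G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hom}, $z$ maps to $\tau f_\emptyset^{h_1}-\tau f_\emptyset^{h_0}+W$. We have $\Phi(\tau f_\emptyset^{h_1}-\tau f_\emptyset^{h_0})=[h_1;1]-[h_0;1]$, which is nonzero by Lemma~\ref{lem:machine}. By Lemma~\ref{lem:Phi}, the element $\tau f_\emptyset^{h_1}-\tau f_\emptyset^{h_0}$ is not in $W$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is finitely presented by construction, (1) is Proposition~\ref{prop:solvable} with Lemma~\ref{lem:H}, and $z\neq1$ by Proposition~\ref{prop:z}. Let $\Gamma$ be a quotient of $G$ in which $z$ survives, and suppose that $\Gamma$ has solvable word problem. Then $Y=\{n:w_n=1\text{ in }\Gamma\}$ is recursive. By \eqref{eq:wn}, $Y$ contains $A_0$, and $Y$ misses $A_1$ because $w_n=z\neq1$ in $\Gamma$ for $n\in A_1$. This contradicts recursive inseparability, and proves (2).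

Let $S$ be a marking of $G$. By Lemma~\ref{lem:nbhd}, $(G,S)$ has a neighborhood consisting of quotients of $G$ in which $z$ survives. By (2) they have unsolvable word problem, so by Lemma~\ref{lem:isolated} none of them is isolated.
\end{proof}

\begin{remark}
Compare this with the Zorn's lemma argument of the introduction. If $Z$ is a normal subgroup of $G$ that is maximal among those not containing $z$, then $G/Z$ is discriminated by the image of $z$ alone. It cannot be finitely presented, for it would then be isolated and have solvable word problem.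
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
A group is \emph{polycyclic} if it has a finite subnormal series with cyclic factors, and \emph{abelian-by-polycyclic} if it has an abelian normal subgroup with polycyclic quotient; a finitely generated metabelian group is of this kind, its abelianization being a finitely generated abelian group. Finitely generated metabelian groups are residually finite \cite{Hall}, and so are finitely generated abelian-by-polycyclic groups \cite{Roseblade,Jategaonkar}. Lemma~\ref{lem:rf} gives the first assertion.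

For the second we prove more: \emph{every quotient $\Gamma$ of $G$ in which $z$ survives is not residually finite and has derived length exactly $3$.} If $\Gamma$ were residually finite, $z$ would survive in a finite quotient of $\Gamma$. A finite group has solvable word problem, so this contradicts Theorem~\ref{thm:main}(2). Hence $\Gamma$ is not metabelian, by \cite{Hall}, and its derived length is at most $3$ by Theorem~\ref{thm:main}(1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $L=VM$. It is normal in $G$, since $V\trianglelefteq G$ and $M\trianglelefteq H$, and it is the normal closure of the $e_\lambda$ and $c_\alpha$. Adding the relations $e_\lambda=c_\alpha=1$ to the presentation leaves only the relations saying that the eight generators $x_\alpha,s_\alpha$ commute. So $G/L\cong\mathbb Z^8$.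

In the model of Section~\ref{sec:model} each index can be frozen only once; we show that the same is true in $G$, namely
\begin{equation}\label{eq:square}
V(g-1)(g'-1)=0\qquad(g,g'\in C_\alpha).
\end{equation}
By Lemma~\ref{lem:arrow} for the arrow $(1234,\alpha)$, the element $e_\lambda(g-1)$ lies in a subgroup centralized by $C_\alpha$, so $e_\lambda(g-1)(g'-1)=0$. The group $V$ is generated by the elements $e_\lambda uy$ with $u\in Q$, $y\in M$. Since $M$ is abelian and $Q$ normalizes $C_\alpha$,
\[
e_\lambda uy(g-1)(g'-1)=e_\lambda(ugu^{-1}-1)(ug'u^{-1}-1)uy=0 .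
\]
This proves \eqref{eq:square}.

Let $\mathfrak a$ be the augmentation ideal of the commutative ring $\mathbb Z[M]$. It is generated as an ideal by the elements $g-1$ with $g\in C_1\cup\dots\cup C_4$, because these $g$ generate $M$ and $gg'-1=(g-1)g'+(g'-1)$. Among five such factors two come from the same $C_\alpha$, so $V\mathfrak a^5=0$ by \eqref{eq:square}. Let $\gamma_j(L)$ be the lower central series, $\gamma_1(L)=L$, $\gamma_{j+1}(L)=[\gamma_j(L),L]$. Modulo the normal subgroup $V\mathfrak a$ of $L$, the abelian groups $V$ and $M$ commute, so $\gamma_2(L)\subset V\mathfrak a$. For $v,v'\in V$ and $y\in M$ we have $[v,v'y]=v(y-1)$, so $[V\mathfrak a^j,L]\subset V\mathfrak a^{j+1}$. Hence $\gamma_6(L)\subset V\mathfrak a^5=0$, and $L$ is nilpotent of class at most $5$. Finally, $V$ is abelian and generated by conjugates of the $e_\lambda$, so it has exponent dividing $p$ by (E); so does $L/V\cong M$ by Lemma~\ref{lem:H}. Thus $L$ has exponent dividing $p^2$.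
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $m_0=12+|\Lambda|$ and $m\ge m_0$. Mark $G$ by its $m_0$ generators followed by $m-m_0$ trivial elements, and let $\mathcal U\subset\mathcal G_m$ be the clopen neighborhood of this point given by Lemma~\ref{lem:nbhd}. Its members are quotients of $G$ in which $z$ survives. By Theorem~\ref{thm:main}(2) and the proof of (a), they are solvable of derived length exactly $3$, are not residually finite and have unsolvable word problem; by Lemma~\ref{lem:isolated} none is isolated. Since $\mathcal U$ is open, an isolated point of $\mathcal U$ would be an isolated point of $\mathcal G_m$; so $\mathcal U$ has none. A nonempty compact metrizable totally disconnected space without isolated points is homeomorphic to the Cantor set, and this applies to $\mathcal U$.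

Let $\Gamma$ be the underlying group of a member of $\mathcal U$. By Lemma~\ref{lem:nbhd} and Theorem~\ref{thm:main}(2), every marking of $\Gamma$ has a neighborhood that contains no group with solvable word problem. So $\Gamma$ is not a limit of groups with solvable word problem, and in particular not a limit of isolated groups. A finitely generated group is countable, so it has only countably many markings of rank $m$. Since $\mathcal U$ has $2^{\aleph_0}$ points, it contains $2^{\aleph_0}$ isomorphism classes.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGP}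
Yves de Cornulier, Luc Guyot, Wolfgang Pitsch,
\emph{On the isolated points in the space of groups},
arXiv:math/0511714 (2005).

\bibitem{Hall}
P.~Hall, 1959.

\bibitem{Jategaonkar}
Jategaonkar, J. Pure Appl. Algebra 4 (1974).

\bibitem{Minsky}
Minsky, \emph{Computation: Finite and Infinite Machines}, 1967.

\bibitem{Rogers}
Rogers, \emph{Theory of Recursive Functions}.

\bibitem{Roseblade}
Roseblade, J. Pure Appl. Algebra 3 (1973).

\bibitem{SS}
Shepherdson and Sturgis, 1963.

\end{thebibliography}
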